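\title{Lens spaces of large order are not dual complexes of log Calabi--Yau fourfolds}

\begin{abstract}
We prove that if the dual complex of a four-dimensional dlt log Calabi--Yau pair is homeomorphic to a lens space $L(m,k)$, then $m$ is bounded by a universal constant. In particular, for all sufficiently large primes $p$ no lens space $L(p,k)$ is such a dual complex. The proof passes to a crepant terminal Mori fiber space $Y\to Z$. If $\dim Z\ge2$, a field extension of bounded degree turns the dual complex into a suspension, and a transfer argument bounds $m$. If $\dim Z\le1$, a Lefschetz argument produces a cyclic cover of $Y$ of degree $m$, \'etale in codimension one, in which a boundary divisor splits into $m$ components, and the boundedness of terminal Fano varieties bounds $m$.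
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$, and varieties are irreducible. A \emph{pair} $(X,\Delta)$ is a normal variety $X$ with an effective $\mathbb Q$-divisor $\Delta$. It is \emph{log Calabi--Yau} if $X$ is proper, $(X,\Delta)$ is log canonical (lc), and $K_X+\Delta$ is numerically trivial. The classes of singularities that we use are recalled in Section~\ref{sec:background}.

Let $(X,\Delta)$ be a dlt pair, and let $\Delta^{=1}=\sum_iD_i$ be the sum of the components of $\Delta$ with coefficient $1$. A \emph{stratum} is an irreducible component of an intersection $D_{i_0}\cap\dots\cap D_{i_r}$; for a dlt pair these are also the connected components of the intersection. The \emph{dual complex} $\mathcal D(\Delta)$ has one vertex for each $D_i$ and one $r$-simplex, with vertices $i_0,\dots,i_r$, for each component $S$ of $D_{i_0}\cap\dots\cap D_{i_r}$. The face opposite to $i_j$ is the simplex of the component containing $S$ of the intersection with $D_{i_j}$ omitted. This is a regular cell complex of dimension at most $\dim X-1$, which records how the boundary divisors of coefficient $1$ meet. For $(\mathbb P^1,0+\infty)$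 it consists of two points; for a line and a transverse conic in $\mathbb P^2$ it has two vertices and two edges, and is a circle; for the $n+1$ coordinate hyperplanes in $\mathbb P^n$ it is the boundary of an $n$-simplex.

For integers $m\ge2$ and $k$ with $\gcd(m,k)=1$, the \emph{lens space} $L(m,k)$ is the quotient of $S^3=\{(z_1,z_2)\in\mathbb C^2:|z_1|^2+|z_2|^2=1\}$ by the free action of $\mathbb Z/m$ generated by $(z_1,z_2)\mapsto(e^{2\pi i/m}z_1,e^{2\pi ik/m}z_2)$. It is a closed orientable $3$-manifold with $H_1(L(m,k);\mathbb Z)=\mathbb Z/m$. The problem we solve comes from \cite{Brown}.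

\medskip
\noindent\textbf{Conjecture.} \emph{There is a number $p_0$ such that for every prime $p\ge p_0$ and every $k$ prime to $p$, no four-dimensional dlt log Calabi--Yau pair $(X,\Delta)$ has $\mathcal D(\Delta)$ homeomorphic to $L(p,k)$.}
\medskip

Toric geometry suggests both why lens spaces should occur and why their order should be bounded. Let $X$ be a smooth projective toric $n$-fold with cocharacter lattice $N\cong\mathbb Z^n$ and toric boundary $\Delta$. The form $\frac{dx_1}{x_1}\wedge\dots\wedge\frac{dx_n}{x_n}$ has divisor $-\Delta$, so the pair is log Calabi--Yau, and the strata correspond to the nonzero cones of the fan, so $\mathcal D(\Delta)=(N_{\mathbb R}\setminus0)/\mathbb R_{>0}\cong S^{n-1}$. If a finite group $G$ preserves $\Delta$ and the form, then $S^{n-1}/G$ is again the dual complex of a dlt log Calabi--Yau pair (Lemma~\ref{lem:quotient}). An automorphism preserving $\Delta$ restricts to an automorphism of the open torus. It permutes the invertible functions, which are the constant multiples of characters, so it is a group automorphism followed by a translation. Hence $G$ acts on the sphere through $\mathrm{GL}_n(\mathbb Z)$.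 The characteristic polynomial of an element of prime order $p$ in $\mathrm{GL}_4(\mathbb Z)$ is divisible by the $p$-th cyclotomic polynomial, so $p-1\le4$. Thus this construction reaches only $p\le5$; we will see that it does give $L(2,1)$ and $L(5,2)$. A general log Calabi--Yau pair comes with no lattice, and finiteness has to come from elsewhere. In our proof it comes from two places: the Weyl group $W(E_8)$, of order $2^{14}\cdot3^5\cdot5^2\cdot7$, and the boundedness of Fano varieties.

A \emph{terminal Fano variety} is a projective variety $F$ with terminal singularities and $-K_F$ ample. By Birkar's theorem \cite[Theorem 1.1]{Birkar}, the terminal Fano varieties of a given dimension $f$ are, up to isomorphism, among the closed fibers of a projective morphism $\mathcal X\to T$ of schemes of finite type. Cut $T$ into finitely many affine locally closed pieces over which $\mathcal X$ is flat. Over each piece a relatively very ample divisor has locally constant degree on the fibers, so only finitely many degrees occur. Hence there is an integer $r_f$ such that every terminal Fano variety of dimension $f$ carries a very ample divisor $H$ with $H^f\le r_f$.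 We fix such $r_f$ and put
\[
N_f=2+(f-1)\,r_f .
\]

\begin{theorem}\label{thm:main}
Let $(X,\Delta)$ be a four-dimensional dlt log Calabi--Yau pair with $\mathcal D(\Delta)$ homeomorphic to $L(m,k)$, where $m\ge2$ and $\gcd(m,k)=1$. Then
\[
m\le\max\{2|W(E_8)|,\ N_3,\ N_4\},
\]
and if $m=p$ is prime, then $p\le\max\{7,N_3,N_4\}$.
\end{theorem}

\begin{corollary}\label{cor:main}
The conjecture holds with any $p_0>\max\{7,N_3,N_4\}$.
\end{corollary}

This $p_0$ is not explicit, since it depends on the constants in Birkar's theorem. In Theorem~\ref{thm:main} the variety $X$ is only assumed to be proper.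

The proof changes the model of the function field $K=\mathbb C(X)$ many times and also passes to finite extensions of $K$. Section~\ref{sec:valuations} makes this possible by describing the dual complex as a space of valuations. Section~\ref{sec:examples} works out two examples, one for each half of the argument. The proof proper begins in Section~\ref{sec:form}, where Hodge theory gives a rational $4$-form $\Omega$ with divisor $-\Delta$. In Section~\ref{sec:mfs} the minimal model program produces a terminal Mori fiber space $Y\to Z$ on which $\Omega$ still has only poles. Sections~\ref{sec:large} and~\ref{sec:small} treat the cases $\dim Z\ge2$ and $\dim Z\le1$, and Section~\ref{sec:end} concludes.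

\section{Background}\label{sec:background}

\subsection{Valuations and singularities of pairs}
Let $K$ be a function field over $\mathbb C$. A \emph{model} of $K$ is a variety with function field $K$. A \emph{divisorial valuation} is $v=\operatorname{ord}_E$ for a prime divisor $E$ on a normal model; it has value group $\mathbb Z$. A valuation $v$ has a \emph{center} on every proper model $X$, namely the scheme-theoretic point whose local ring is dominated by the valuation ring. If a morphism $\tilde X\to X$ induces an inclusion $K\subset\tilde K$, the center of $\tilde v|_K$ is the image of the center of $\tilde v$.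

Let $X$ be normal, $\Delta$ a $\mathbb Q$-divisor with $K_X+\Delta$ $\mathbb Q$-Cartier, and $E$ a prime divisor on a normal model $f\colon Y\to X$. Write $K_Y+\Delta_Y=f^*(K_X+\Delta)$ with $f_*K_Y=K_X$. The \emph{log discrepancy} of $v=\operatorname{ord}_E$ is $A_{X,\Delta}(v)=1-\operatorname{mult}_E\Delta_Y$, and $A_X=A_{X,0}$. We call $(Y,\Delta_Y)$ \emph{crepant} over $(X,\Delta)$; the two have the same log discrepancies. If $P$ is $\mathbb Q$-Cartier and $v(P)=\operatorname{mult}_Ef^*P$, then $A_{X,\Delta+P}(v)=A_{X,\Delta}(v)-v(P)$. A pair is \emph{lc} if $A_{X,\Delta}\ge0$ and \emph{klt} if $A_{X,\Delta}>0$. The variety $X$ is \emph{terminal} if $A_X(v)>1$ for every $v$ that is exceptional over $X$; for prime divisors on $X$ the value is $1$. Smooth varieties are terminal. A terminal variety is Cohen--Macaulay, and its singular locus has codimension at least $3$. A smooth variety with a reduced simple normal crossing (snc) divisor is lc.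

An lc pair $(X,\Delta)$ is \emph{dlt} \cite[2.37]{KM} if there is an open set $U\subset X$ such that $U$ is smooth, $\Delta|_U$ has snc support, and $A_{X,\Delta}(v)>0$ for every $v$ with center outside $U$. We use the standard structure of the strata of a dlt pair: the irreducible components of $D_{i_0}\cap\dots\cap D_{i_r}$ are pairwise disjoint, and each of them is an \emph{lc center}, that is, its generic point is the center of some $v$ with $A_{X,\Delta}(v)=0$. In particular every stratum meets $U$. Every projective lc pair $(Y,\Delta_Y)$ has a \emph{$\mathbb Q$-factorial dlt modification} (Hacon; see \cite[Theorem 3.1]{KK}): a projective birational morphism $g\colon X^d\to Y$ with $X^d$ $\mathbb Q$-factorial, such that the crepant pair $(X^d,\Delta^d)$ is dlt and all $g$-exceptional divisors have log discrepancy $0$.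

For a nonzero rational top form $\Omega$ of $K$ and $v=\operatorname{ord}_E$, let $v(\Omega)$ be the order of $\Omega$ along $E$, and put
\[
a_\Omega(v)=1+v(\Omega).
\]
On every normal model $X$ the divisor $\operatorname{div}_X\Omega$ is a canonical divisor, and these divisors are compatible with push-forward. With $\Delta=-\operatorname{div}_X\Omega$ the divisor $K_X+\Delta$ is zero, so it is Cartier, its pullback to any model is zero, and $A_{X,\Delta}=a_\Omega$. This is why a volume form is so convenient: it fixes the log discrepancies on all models at once.

\subsection{The minimal model program}\label{sub:mmp}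
The \emph{negativity lemma} \cite[3.39]{KM} says: if $f\colon Y\to X$ is a proper birational morphism of normal varieties and $-F$ is an $f$-nef $\mathbb Q$-Cartier $\mathbb Q$-divisor, then $F\ge0$ if and only if $f_*F\ge0$. Let $(X,\Delta)$ be a projective $\mathbb Q$-factorial klt pair.
\begin{itemize}
\item[(M1)] By the cone theorem, if $\Delta$ is big, then $\overline{NE}(X)=\overline{NE}(X)_{K_X+\Delta\ge0}+\sum R_j$ with finitely many $(K_X+\Delta)$-negative extremal rays $R_j$. (Write $\Delta\sim_{\mathbb Q}H+E$ with $H$ ample and $E\ge0$. For small $\epsilon>0$ the pair $(X,(1-\epsilon)\Delta+\epsilon E)$ is klt, and $K_X+\Delta$ is its log canonical divisor plus the ample divisor $\epsilon H$.)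
\item[(M2)] A $(K_X+\Delta)$-negative extremal ray $R$ can be contracted, and a small contraction can be flipped \cite{BCHM}. If the contraction is birational, the resulting \emph{step} $X\dashrightarrow X^+$ has $X^+$ projective and $\mathbb Q$-factorial and extracts no divisor. It depends only on $R$, because all $\mathbb Q$-divisors negative on $R$ are proportional over the base of the contraction. A divisorial contraction lowers the Picard number. If $N$ is nef and $N\cdot R=0$, then its push-forward $N^+$ is nef.
\item[(M3)] If $N\cdot R<0$ and $p\colon V\to X$, $q\colon V\to X^+$ is a common resolution, then $F=p^*N-q^*N^+$ is effective and $q$-exceptional. Indeed $q_*F=0$, and $p$ maps a curve contracted by $q$ to a point or to a curve in $R$, so $-F$ is $q$-nef. Applied to $N=K_X+\Delta'$, this shows that log discrepancies of $(X,\Delta')$ do not decrease, so klt is preserved; likewise terminal is preserved if $K_X\cdot R<0$.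
\item[(M4)] Let $X$ be projective over a quasi-projective $U$, let $\Delta$ be big over $U$, and let $(X,\Delta+C)$ be klt with $K_X+\Delta+C$ nef over $U$. Then the $(K_X+\Delta)$-MMP over $U$ with scaling of $C$ exists and terminates \cite[1.4.2]{BCHM}.
\item[(M5)] If $K_X+\Delta$ is not pseudoeffective, some $(K_X+\Delta)$-MMP ends with a Mori fiber space \cite[1.3.3]{BCHM}: a contraction $\psi\colon Y\to Z$ of a $(K_Y+\Delta_Y)$-negative extremal ray with $\dim Z<\dim Y$. Here $\psi_*\mathcal O_Y=\mathcal O_Z$ and $-(K_Y+\Delta_Y)$ is $\psi$-ample.
\end{itemize}

\subsection{The dual complex and the cohomology of the boundary}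
Cohomology is taken in the classical topology. A variety can be triangulated compatibly with finitely many closed subvarieties, so sheaf cohomology with constant coefficients agrees with singular cohomology.

\begin{lemma}\label{lem:MV}
Let $(X,\Delta)$ be a proper dlt pair, $D=\bigcup D_i$ the support of $\Delta^{=1}$, $D_{i_0\dots i_r}=D_{i_0}\cap\dots\cap D_{i_r}$, and $R$ an abelian group. There is a spectral sequence
\[
E_1^{r,s}=\bigoplus_{i_0<\dots<i_r}H^s(D_{i_0\dots i_r};R)\ \Rightarrow\ H^{r+s}(D;R)
\]
whose row $s=0$ is the cellular cochain complex of $\mathcal D(\Delta)$. In particular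
\[
H^1(\mathcal D(\Delta);R)\cong\ker\Big(H^1(D;R)\to\bigoplus_iH^1(D_i;R)\Big).
\]
\end{lemma}

\begin{proof}
The complex of sheaves $0\to R_D\to\bigoplus R_{D_i}\to\bigoplus R_{D_{ij}}\to\cdots$ is exact, since its stalk at $x$ is the augmented cochain complex of the full simplex on $\{i:x\in D_i\}$. This gives the spectral sequence. The group $E_1^{r,0}$ consists of the functions on the set of connected components of the $D_{i_0\dots i_r}$, that is, on the set of $r$-cells, and the differential is the alternating sum over faces. The last claim is the exact sequence $0\to E_2^{1,0}\to H^1(D;R)\to E_2^{0,1}$ together with $E_2^{0,1}\subset E_1^{0,1}$.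
\end{proof}

\section{The dual complex as a space of valuations}\label{sec:valuations}

The cells of a dual complex depend on the model, but its points do not: a point of the cell of a stratum $S$ is a vector of weights, and such a vector defines a valuation of the function field. Restriction of valuations then compares different models and different fields.

Let $K$ be a function field and let $a$ be one of the following functions on its divisorial valuations: either $a=A_{X,\Delta}$ for a proper lc pair with function field $K$, or $a=a_\Omega$ for a rational top form $\Omega\ne0$ with $a_\Omega\ge0$. In the second case we say that $(K,\Omega)$ is \emph{lc}. An \emph{lc place} is a divisorial valuation $v$ with $a(v)=0$.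

An \emph{snc chart} is a smooth open subset $U$ of a proper normal model $X$ of $K$, with an snc divisor $\sum B_j$ on $U$ and rational numbers $b_j\le1$, such that
\begin{equation}\label{eq:chart}
a(v)=A_U(v)-\sum_jb_j\,v(B_j)
\end{equation}
for all $v$ with center in $U$. Put $D_U=\sum_{b_j=1}B_j$. The chart is \emph{admissible} if every lc place has center in $U$. A \emph{good model} is an snc chart with $U=X=W$ projective; it is automatically admissible. Good models exist and can be chosen to dominate any finite set of proper models. Indeed, by Chow's lemma and resolution there is a smooth projective $W_0$ dominating them (and the pair defining $a$). Take a log resolution of the support of the crepant divisor on $W_0$; then $b_j=1-a(\operatorname{ord}_{B_j})\le1$. If $(X,\Delta)$ is a proper dlt pair, the open set $U$ in the definition of dlt is an admissible chart for $A_{X,\Delta}$. Since all strata meet $U$, the map $S\mapsto S\cap U$ identifies $\mathcal D(\Delta)$ with $\mathcal D(D_U)$.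

\subsection{Monomial valuations}
Let $S$ be a stratum of $D_U$ with generic point $\xi_S$, let $I$ index the components of $D_U$ containing $S$, and let $x_i$ $(i\in I)$ be their local equations. They form a regular system of parameters at $\xi_S$, and $\widehat{\mathcal O}_{U,\xi_S}\cong\mathbb C(S)[[x_i]]$. For $w$ in the cone $\sigma_S=\mathbb R_{\ge0}^I$ and $f=\sum c_\alpha x^\alpha\in\mathcal O_{U,\xi_S}$ put
\[
\operatorname{val}_{S,w}(f)=\min\{\langle w,\alpha\rangle:c_\alpha\ne0\}.
\]
By \cite[\S\S3--4]{JM} this is a real valuation of $K$ that does not depend on the choices; for each $f\in K^*$ the function $w\mapsto\operatorname{val}_{S,w}(f)$ is continuous on $\sigma_S$; and if $w$ lies in the face $\sigma_{S'}$ of a larger stratum $S'\supset S$, then $\operatorname{val}_{S,w}=\operatorname{val}_{S',w}$. Let $C(U)$ be the union of the cones $\sigma_S$ glued along faces, so that $\mathcal D(D_U)=(C(U)\setminus0)/\mathbb R_{>0}$. For $w$ in the interior of $\sigma_S$ the valuation $\operatorname{val}_{S,w}$ determines $S$, since $\xi_S$ is its center, and $w$, since $w_i$ is its value on $x_i$. So $C(U)\setminus0$ is a set of valuations of $K$.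

\begin{lemma}\label{lem:monomial}
A divisorial valuation $v$ with center in $U$ is an lc place if and only if $v=\operatorname{val}_{S,w}$ for a stratum $S$ of $D_U$ and a primitive vector $w\in\mathbb Z_{>0}^I$.
\end{lemma}

\begin{proof}
Write $a(v)=\big[A_U(v)-\sum v(B_j)\big]+\sum(1-b_j)v(B_j)$. Both terms are nonnegative, the first because $(U,\sum B_j)$ is lc. So $a(v)=0$ if and only if the center of $v$ lies on no $B_j$ with $b_j<1$ and $A_U(v)=v(D_U)$.

We first prove: $(*)$ \emph{if $D$ is a reduced snc divisor on a smooth variety $U'$ and $A_{U'}(v)=v(D)$, then the center $\zeta$ of $v$ is the generic point of a stratum of $D$.} The equations of the components of $D$ through $\zeta$ are part of a regular system of parameters at $\zeta$. If they generate the maximal ideal, $\zeta$ is the generic point of a stratum (the maximal ideal is nonzero, so there is at least one component). Otherwise we can add one more parameter $x$. Then $D+(x=0)$ is snc near $\zeta$, hence lc, and $A_{U'}(v)\ge v(D)+v(x)>v(D)$, a contradiction.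

Now fix a stratum $S$ and $w\in\mathbb Z^I_{>0}$, with primitive generator $w'$ of its ray. Shrink $U$ around $\xi_S$ so that $(x_i)\colon U\to\mathbb A^I$ is smooth, $D_U$ is the preimage of the coordinate hyperplanes, and $S$ is the preimage of the origin. Choose a regular subdivision $\Sigma$ of the orthant containing the ray of $w$, and put $U^\sharp=U\times_{\mathbb A^I}X_\Sigma$. It is smooth and proper birational over $U$. If $D^\sharp$ is the preimage of the toric boundary, then $(U^\sharp,D^\sharp)$ is snc and crepant over $(U,D_U)$, because this holds for $X_\Sigma\to\mathbb A^I$, where both boundaries are the polar divisor of $\bigwedge dx_i/x_i$. The toric divisor of the ray lies over the origin; its preimage $E_w$ is the product of $S$ with it, hence a prime divisor.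

\emph{We have $\operatorname{ord}_{E_w}=\operatorname{val}_{S,w'}$.} Choose a Laurent monomial $y$ of $w'$-weight $1$; it is a local equation of $E_w$. Then $x^\alpha=y^{\langle w',\alpha\rangle}\chi^\alpha$, where $\chi^\alpha$ restricts to a character of the torus orbit $O_w$ of the ray, and distinct $\alpha$ of the same weight give distinct characters. Let $f\in\mathcal O_{U,\xi_S}$ and $c=\operatorname{val}_{S,w'}(f)$. Lifting the finitely many coefficients $c_\alpha$ of weight $c$ to $\tilde c_\alpha\in\mathcal O_{U,\xi_S}$, we get $f=\sum_{\langle w',\alpha\rangle=c}\tilde c_\alpha x^\alpha+g$ with $g$ in the ideal generated by the monomials of weight greater than $c$. So $f/y^c$ restricts on $S\times O_w$ to $\sum c_\alpha\chi^\alpha$, which is nonzero since distinct characters are linearly independent over $\mathbb C(S)$.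

\emph{The valuation $\operatorname{ord}_{E_w}$ is an lc place.} By crepancy $A_U-\operatorname{ord}_{E_w}(D_U)=1-1=0$ on it, and its center $\xi_S$ lies on no further $B_j$, since the $x_i$ already generate the maximal ideal.

Conversely, let $v$ be an lc place. By $(*)$ its center is some $\xi_S$. Take $w=(v(x_i))_i$. A monomial $x^\alpha$, $\alpha\in\mathbb Z^I$, has value $\langle w,\alpha\rangle$. So $v\ge0$ on the affine toric chart of the ray of $w$, and $v(y)>0$; hence the center of $v$ on $U^\sharp$ lies over $O_w$. It therefore lies on $E_w$ and on no other component of $D^\sharp$. By crepancy $(*)$ applies to $(U^\sharp,D^\sharp)$, so the center is the generic point of $E_w$, and $v=\operatorname{ord}_{E_w}=\operatorname{val}_{S,w'}$.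
\end{proof}

\subsection{Comparison of models and fields}
Let $\tilde K/K$ be a finite extension. The restriction of a divisorial valuation $\tilde v$ of $\tilde K$ is $e\,v$ with $v$ divisorial and $e\ge1$ an integer, and every $v$ arises in this way. A top form of $K$ is also a top form of $\tilde K$.

\begin{lemma}[cf.\ {\cite[5.20]{KM}}]\label{lem:ram}
If $\tilde v|_K=e\,v$, then $a_\Omega(\tilde v)=e\,a_\Omega(v)$. Hence $(\tilde K,\Omega)$ is lc if and only if $(K,\Omega)$ is, and $\tilde v$ is an lc place if and only if $v$ is.
\end{lemma}

\begin{proof}
Let $t,s$ be uniformizers of $v,\tilde v$, so $t=\epsilon s^e$ with a unit $\epsilon$. Let $z_2,\dots,z_n$ lift a transcendence basis of the residue field of $v$; it is also one for $\tilde v$. Put $dz=dz_2\wedge\dots\wedge dz_n$. Then $dt\wedge dz$ and $ds\wedge dz$ have order $0$ along $v$ and $\tilde v$ respectively, and $d\epsilon\wedge dz=h\,ds\wedge dz$ with $h$ regular, so $dt\wedge dz=s^{e-1}(e\epsilon+sh)\,ds\wedge dz$. Therefore $\tilde v(\Omega)=e\,v(\Omega)+e-1$.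
\end{proof}

\begin{proposition}\label{prop:compare}
Let $\tilde K/K$ be finite. If $\tilde K=K$, put $\tilde a=a$; otherwise assume $a=a_\Omega$ and let $\tilde a$ be $a_\Omega$ on $\tilde K$. Let $U\subset X$ be an admissible chart for $a$ and $\tilde W$ a good model for $\tilde a$ with a morphism $\tilde W\to X$ inducing $K\subset\tilde K$. Then restriction of valuations defines a continuous surjection $\rho\colon\mathcal D(D_{\tilde W})\to\mathcal D(D_U)$. If $\tilde K=K$, it is a homeomorphism. If $\tilde K/K$ is Galois with group $G$ and the action of $G$ on $\tilde K$ comes from an action on $\tilde W$, then $\rho$ induces a homeomorphism $\mathcal D(D_{\tilde W})/G\cong\mathcal D(D_U)$.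
\end{proposition}

\begin{proof}
Let $\tilde S$ be a stratum of $D_{\tilde W}$. For rational $w$ in the interior of $\sigma_{\tilde S}$, Lemmas~\ref{lem:monomial} and~\ref{lem:ram} show that $\operatorname{val}_{\tilde S,w}|_K$ is a multiple of an lc place of $K$. Its center is the image of $\xi_{\tilde S}$, which does not depend on $w$. By admissibility it lies in $U$, so by Lemma~\ref{lem:monomial} it is $\xi_S$ for a stratum $S$ of $D_U$, and
\begin{equation}\label{eq:restrict}
\operatorname{val}_{\tilde S,w}|_K=\operatorname{val}_{S,u(w)},\qquad u_i(w)=\operatorname{val}_{\tilde S,w}(x_i),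
\end{equation}
with $x_i$ the local equations at $\xi_S$. The map $u\colon\sigma_{\tilde S}\to\sigma_S$ is continuous and homogeneous, and it sends the interior to the interior because $x_i$ vanishes at $\xi_{\tilde S}$. Evaluating both sides of \eqref{eq:restrict} on a fixed $f\in K^*$ and using continuity, we get \eqref{eq:restrict} for all interior $w$.

Let $w$ lie in the interior of the face $\sigma_{\tilde S'}$, $\tilde S'\supset\tilde S$. The image $\xi_{S'}$ of $\xi_{\tilde S'}$ specializes to $\xi_S$, so $S'\supset S$. The $x_i$ that do not vanish on $S'$ are units at $\xi_{S'}$ and have value $0$; the others are the local equations at $\xi_{S'}$. So the map $u$ of $\tilde S$ restricts to the map $u$ of $\tilde S'$, and these maps glue to a continuous homogeneous map $C(\tilde W)\setminus0\to C(U)\setminus0$. This defines $\rho$.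

Rational points of $C(U)\setminus0$ are multiples of lc places. These extend to multiples of lc places of $\tilde K$, which lie in $C(\tilde W)$. So the image of $\rho$ is dense; it is compact, so $\rho$ is surjective.

Suppose $\rho(x)=\rho(y)$. After rescaling, $x$ and $y$ are represented by valuations $\tilde v_1,\tilde v_2\in C(\tilde W)$ with the same restriction to $K$. If $\tilde K=K$, then $x=y$. In the Galois case $G$ preserves $\Omega$, hence $D_{\tilde W}$, and acts on $C(\tilde W)$ compatibly with its action on valuations. The valuation rings of $\tilde v_1$ and $\tilde v_2$ lie over the same valuation ring of $K$, so they are conjugate: $\tilde v_2$ and $\tilde v_1\circ h$ have the same ring for some $h\in G$. Two real valuations with the same ring are proportional, and these two agree on $K$, where they are nontrivial; so they are equal. Conversely, conjugate valuations have the same restriction. In both cases we obtain a continuous bijection from a compact space to a Hausdorff space.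
\end{proof}

Any two good models are dominated by a third, so the space $\mathcal D(K,a):=\mathcal D(D_W)$ does not depend on the good model $W$. We write $\mathcal D(K,\Omega)$ when $a=a_\Omega$. Applying the proposition to a good model dominating $X$, we get
\begin{equation}\label{eq:dlt}
\mathcal D(\Delta)\cong\mathcal D(K,A_{X,\Delta})\quad\text{for every proper dlt pair }(X,\Delta)\text{ with function field }K.
\end{equation}

\begin{corollary}\label{cor:galois}
Let $(K,\Omega)$ be lc and $\tilde K/K$ Galois with group $G$. Then $(\tilde K,\Omega)$ has good models on which $G$ acts, and $\mathcal D(D_{\tilde W})/G\cong\mathcal D(K,\Omega)$ for each such model $\tilde W$.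
\end{corollary}

\begin{proof}
Let $W_1,\dots,W_l$ be projective models of subfields of $\tilde K$, with $W_1$ a model of $\tilde K$, and let $\eta_i\colon\operatorname{Spec}\tilde K\to W_i$ be the given points. Let $\tilde X$ be the closure of the image of the point $(\eta_i\circ h)_{h,i}$ of $\prod_{h\in G}\prod_iW_i$. The group $G$ permutes the factors and preserves $\tilde X$, which is a projective model of $\tilde K$ mapping to all $W_i$. Functorial resolution, followed by functorial principalization of the support of $\operatorname{div}\Omega$, gives a good model with $G$-action that maps to all $W_i$. This proves existence. Given $\tilde W$, take such a model $\tilde W'$ mapping to $\tilde W$ and to a good model $W$ of $K$. By Proposition~\ref{prop:compare}, $\mathcal D(D_{\tilde W'})/G\cong\mathcal D(D_W)$, and $\mathcal D(D_{\tilde W'})\cong\mathcal D(D_{\tilde W})$ by a map that sends each valuation to itself and is therefore $G$-equivariant.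
\end{proof}

\subsection{Transfer}
The map $\rho$ of a finite extension need not be a covering, since $G$ may have fixed points. It still has a transfer.

\begin{lemma}\label{lem:transfer}
Let $(K,\Omega)$ be lc and $K'/K$ finite of degree $\nu$. If $H_1(\mathcal D(K',\Omega);\mathbb Z)$ is torsion-free, then $\nu$ kills the torsion of $H_1(\mathcal D(K,\Omega);\mathbb Z)$.
\end{lemma}

\begin{proof}
Let $\tilde K$ be the Galois closure, $G=\operatorname{Gal}(\tilde K/K)\supset G'=\operatorname{Gal}(\tilde K/K')$, and $\tilde W$ a good model with $G$-action. The group permutes the components of $D_{\tilde W}$ and the strata, so it acts on $C(\tilde W)$ by permuting cones and coordinates. With the normalization $\sum w_j=1$ the action on $\mathcal D(D_{\tilde W})$ is linear on cells. A cell may be mapped to itself nontrivially, so we pass to the barycentric subdivision $T$. It is a simplicial complex whose vertices are the cells and whose simplices are the chains of cells. Order the vertices of each simplex by the dimension of the cell. The action of $G$ is simplicial and preserves this order, so the stabilizer of a simplex fixes it pointwise. Hence $T/G$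 and $T/G'$ are $\Delta$-complexes whose simplices are the orbits of simplices of $T$, with faces $d_i[Gs]=[G\,d_is]$. By Corollary~\ref{cor:galois}, $T/G\cong\mathcal D(K,\Omega)$ and $T/G'\cong\mathcal D(K',\Omega)$. Define
\[
\tau[Gs]=\sum_{G'h\in G'\backslash G}[G'hs].
\]
Replacing $s$ by $h_0s$ permutes the cosets, so $\tau$ is well defined, and it is a chain map because $d_i(hs)=h\,d_is$. Followed by the projection $T/G'\to T/G$, it is multiplication by $[G:G']=\nu$. A torsion class $x\in H_1(T/G;\mathbb Z)$ has $\tau(x)=0$, so $\nu x=0$.
\end{proof}

\section{Two lens spaces that occur}\label{sec:examples}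

\begin{lemma}\label{lem:quotient}
Let $W$ be a smooth projective variety, $\Omega$ a rational top form with $\operatorname{div}_W\Omega=-D$ for a reduced snc divisor $D$, and $G\subset\operatorname{Aut}(W)$ a finite group fixing $\Omega$. Then $\mathcal D(D)/G$ is homeomorphic to the dual complex of a dlt log Calabi--Yau pair birational to $Y=W/G$.
\end{lemma}

\begin{proof}
Let $\tilde K=\mathbb C(W)$ and $K=\tilde K^G$. Write $\Omega=f\Omega_0$ with $\Omega_0$ a top form of $K$; then $f$ is invariant, so $\Omega$ is a form of $K$, and $(K,\Omega)$ is lc by Lemma~\ref{lem:ram}. If a prime divisor $\tilde\Gamma\subset W$ lies over $\Gamma\subset Y$ with ramification index $e$, then $e\,a_\Omega(\Gamma)=a_\Omega(\tilde\Gamma)\in\{0,1\}$, so $a_\Omega(\Gamma)\in\{0,1\}$. Thus $\Delta_Y=-\operatorname{div}_Y\Omega$ is effective and $(Y,\Delta_Y)$ is lc with $K_Y+\Delta_Y=0$. A dlt modification $(X^d,\Delta^d)$ is log Calabi--Yau, and $\mathcal D(\Delta^d)\cong\mathcal D(K,\Omega)\cong\mathcal D(D)/G$ by \eqref{eq:dlt} and Corollary~\ref{cor:galois}.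
\end{proof}

\begin{example}[a conic fibration]\label{ex:conic}
Let $W=(\mathbb P^1)^4$, $\Omega=\bigwedge_{i=1}^4dx_i/x_i$, and $\iota(x_1,\dots,x_4)=(x_1^{-1},\dots,x_4^{-1})$. Then $\iota^*\Omega=(-1)^4\Omega=\Omega$. The dual complex is the boundary of the convex hull of $\pm e_1,\dots,\pm e_4$ in $\mathbb R^4$, where $\pm e_i$ stand for $x_i=0,\infty$, and $\iota$ acts as $-1$. So $\mathbb{RP}^3=L(2,1)$ occurs.

Let us see how the number $2$ can be bounded from the quotient. Put $M'=\mathbb C(x_1,x_2,x_3)$, $M=M'^{\,\iota}$ and $K=\mathbb C(W)^\iota$. Then $K$ is the function field of a genus $0$ curve $C$ over $M$ with $C_{M'}=\mathbb P^1_{M'}$, the coordinate being $t=x_4$. The poles $t=0,\infty$ are exchanged by $\operatorname{Gal}(M'/M)$, so they form one closed point of $C$ with residue field $M'$. After the quadratic extension the two poles separate, $\Omega=\pm\frac{dt}t\wedge\omega$ with $\omega$ a form of $M'$, and the dual complex becomes the suspension of $\mathcal D(M',\omega)=S^2$. The first homology of a suspension has no torsion, so Lemma~\ref{lem:transfer} says that $2$ kills the torsion of $H_1(\mathcal D(K,\Omega);\mathbb Z)$. Section~\ref{sec:large}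 runs this argument in general.
\end{example}

\begin{example}[a Fano quotient]\label{ex:fano}
Let $W=\mathbb P^4$, $D=\{x_0\cdots x_4=0\}$, $\Omega=\bigwedge_{i=1}^4d\log(x_i/x_0)$, and let $G=\mathbb Z/5$ permute the coordinates cyclically. A generator acts on the character lattice $\{\alpha\in\mathbb Z^5:\sum\alpha_i=0\}$ with characteristic polynomial $1+t+\dots+t^4$, so with determinant $1$, and it fixes $\Omega$. The dual complex is the boundary of the simplex spanned by the images of $e_0,\dots,e_4$ in $\mathbb R^5/\mathbb R(1,\dots,1)$. This simplex has the origin as its barycenter, so radial projection identifies the boundary equivariantly with the unit sphere of an invariant inner product. The generator has eigenvalues $\zeta^{\pm1},\zeta^{\pm2}$ with $\zeta=e^{2\pi i/5}$, so the representation is $(z_1,z_2)\mapsto(\zeta z_1,\zeta^2z_2)$ on $\mathbb C^2$. Thus $L(5,2)$ occurs.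

Again we look from below. Each nontrivial element of $G$ has five distinct eigenvalues on $\mathbb C^5$, so $\pi\colon\mathbb P^4\to Y=\mathbb P^4/G$ is \'etale outside five points. The boundary of $Y$ is a single prime divisor $\Gamma$, and $\pi^{-1}(\Gamma)$ consists of five hyperplanes. The map of dual complexes is the universal cover $S^3\to L(5,2)$. The five hyperplanes are part of an anticanonical divisor, and each has positive degree on a line $C$, so $5\le-K_{\mathbb P^4}\cdot C$. Adjunction for $C$ as the intersection of three hyperplanes gives $-K_{\mathbb P^4}\cdot C=2+3H^4=5$, which has the shape of $N_4$. In Section~\ref{sec:small} we go backwards: from the connected $\mathbb Z/m$-cover of the dual complex we construct the cover $\pi$.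
\end{example}

\section{The volume form}\label{sec:form}

From now on $(X,\Delta)$ is as in Theorem~\ref{thm:main} and $K=\mathbb C(X)$. A priori $\Delta$ has fractional coefficients and $K_X+\Delta$ is only numerically trivial. The top cohomology of the dual complex removes both problems.

\begin{proposition}\label{prop:form}
There is a rational $4$-form $\Omega\neq0$ with $\operatorname{div}_X\Omega=-\Delta$. In particular $\Delta$ is reduced, $A_{X,\Delta}=a_\Omega$ takes values in $\mathbb Z_{\ge0}$, and $\mathcal D(K,\Omega)\cong L(m,k)$.
\end{proposition}

\begin{proof}
Let $g\colon W\to X$ be a birational morphism from a good model for $A_{X,\Delta}$, and $D=D_W$. By \eqref{eq:dlt}, $\mathcal D(D)\cong L(m,k)$, so $H^3(\mathcal D(D);\mathbb C)\ne0$.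

We recall the mixed Hodge structure on the cohomology of the projective snc variety $D$. The spectral sequence of Lemma~\ref{lem:MV} for $(W,D)$ degenerates at $E_2$, and $E_2^{r,s}$ is the graded piece of weight $s$ of $H^{r+s}(D;\mathbb C)$. In particular the lowest piece $W_0H^3(D;\mathbb C)=E_2^{3,0}=H^3(\mathcal D(D);\mathbb C)$ is nonzero, and it has type $(0,0)$. The natural maps identify $\operatorname{Gr}_F^0H^3(D;\mathbb C)$ with $H^3(D,\mathcal O_D)$ and $\operatorname{Gr}^0_FH^3(W;\mathbb C)$ with $H^3(W,\mathcal O_W)$. Finally, $\operatorname{Gr}_F^0$ is an exact functor on mixed Hodge structures.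

The image $I$ of $H^3(W;\mathbb C)\to H^3(D;\mathbb C)$ is pure of weight $3$, so $I\cap W_0H^3(D)=0$. By exactness, $\operatorname{Gr}^0_FI\oplus W_0H^3(D)$ injects into $H^3(D,\mathcal O_D)$, and $\operatorname{Gr}^0_FI$ is the image of $H^3(W,\mathcal O_W)$. So $H^3(W,\mathcal O_W)\to H^3(D,\mathcal O_D)$ is not surjective. The sequence $0\to\mathcal O_W(-D)\to\mathcal O_W\to\mathcal O_D\to0$ gives $H^4(W,\mathcal O_W(-D))\ne0$, and by Serre duality $H^0(W,K_W+D)\neq0$. So there is $\Omega\ne0$ with $J_0:=\operatorname{div}_W\Omega+D\ge0$.

Since $g_*D=\Delta^{=1}$, we have $\operatorname{div}_X\Omega=g_*J_0-\Delta^{=1}$. Hence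
\[
M:=\operatorname{div}_X\Omega+\Delta=g_*J_0+(\Delta-\Delta^{=1})\ge0 .
\]
The divisor $M$ represents $K_X+\Delta$, so it is $\mathbb Q$-Cartier and numerically trivial. Then $g^*M$ is effective and numerically trivial on the projective variety $W$. Its degree against the cube of an ample divisor is $0$, so $g^*M=0$ and $M=g_*g^*M=0$.
\end{proof}

For the rest of the paper $a=a_\Omega$, and the canonical divisor of any normal model of $K$, or of a finite extension of $K$, is taken to be $\operatorname{div}\Omega$.

\section{A terminal Mori fiber space}\label{sec:mfs}

To get structure we run a $K$-MMP on a model where $\operatorname{div}\Omega\le0$, because there $K$ is anti-effective. The MMP needs a projective variety. If $X$ is projective, Lemmas~\ref{lem:sigma} and~\ref{lem:projective} can be skipped. In general a good model $W$ is projective, but $\Omega$ may have zeros on it, along divisors exceptional over $X$. We contract these by an MMP on $W$. There is no projective base over which to run it, and it is not clear that it terminates. Instead we measure how rigid a divisor is in its numerical class: exceptional divisors are completely rigid, while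 a divisor surviving the MMP is not.

Let $W'$ be a smooth projective variety with a fixed ample divisor $H'$. For an effective $\mathbb R$-divisor $P$, a prime divisor $\Gamma$ and $\epsilon>0$ put
\[
s_\Gamma(P,\epsilon)=\inf\{\operatorname{mult}_\Gamma Q:0\le Q\equiv P+\epsilon H'\},\qquad\sigma_\Gamma(P)=\sup_{\epsilon>0}s_\Gamma(P,\epsilon).
\]
An ample $\mathbb R$-divisor is numerically equivalent to an effective divisor not containing $\Gamma$. It follows that $s_\Gamma(P,\epsilon)\le\operatorname{mult}_\Gamma P$, that $s_\Gamma(P,\epsilon)$ does not decrease as $\epsilon\downarrow0$, so that $\sigma_\Gamma(P)$ is its limit, and that $\sigma_\Gamma(P)=0$ if $P$ is nef. If $F\ge0$, adding $F$ to $Q$ gives $\sigma_\Gamma(P+F)\le\sigma_\Gamma(P)+\operatorname{mult}_\Gamma F$.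

\begin{lemma}\label{lem:sigma}
Let $\pi\colon W'\to X$ be a birational morphism from a smooth projective variety to a normal variety, and $B\ge0$ a $\pi$-exceptional divisor. Then $\sigma_\Gamma(B)=\operatorname{mult}_\Gamma B$ for all $\Gamma$.
\end{lemma}

\begin{proof}
For $\Gamma\not\subset\operatorname{Supp}B$ both sides vanish. Let $P=B-\sum\sigma_\Gamma(B)\Gamma\ge0$, with the sum over the components of $B$. We must show $P=0$.

\emph{Step 1: $\sigma_{\Gamma_0}(P)=0$ for every component $\Gamma_0$ of $B$.} Let $\epsilon'>\epsilon>0$ and $\eta>0$. Choose $0\le Q\equiv B+\epsilon H'$ with $\operatorname{mult}_{\Gamma_0}Q\le s_{\Gamma_0}(B,\epsilon)+\eta$. Then $Q'=Q-\sum s_\Gamma(B,\epsilon)\Gamma$ is effective, $\operatorname{mult}_{\Gamma_0}Q'\le\eta$, and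
\[
P+\epsilon'H'\equiv Q'+\Big[(\epsilon'-\epsilon)H'-\sum\big(\sigma_\Gamma(B)-s_\Gamma(B,\epsilon)\big)\Gamma\Big].
\]
For fixed $\epsilon'$ and small $\epsilon$ the bracket is ample. So $s_{\Gamma_0}(P,\epsilon')\le\eta$ for all $\eta>0$.

\emph{Step 2: test curves.} Suppose $P\ne0$, and let $n=\dim X$. Among the images in $X$ of the components of $P$ choose one, $Z_0$, of maximal dimension $d\le n-2$. No other image contains $Z_0$, so there is an affine open $X^0\subset X$ that meets $Z_0$ and no other image. Let $\Gamma_1,\dots,\Gamma_l$ be the components of $P$ with image $Z_0$ and $p_j>0$ their coefficients. Over a dense open set $Z_0^\circ\subset Z_0\cap X^0$ each $\Gamma_j\to Z_0$ is flat, with fibers $\Gamma_{j,z}$ of pure dimension $n-1-d$. Let $L$ be very ample on $W'$. For an $\mathbb R$-divisor $N$ on $W'$ put $c_j(N)=N\cdot L^{n-d-2}\cdot\Gamma_{j,z}$. By flatness this does not depend on $z\in Z_0^\circ$; it is linear in $N$ and depends only on the numerical class. We claim: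
\begin{itemize}
\item[(a)] $c_j(N)\ge0$ if $N\ge0$ and $\Gamma_j\not\subset\operatorname{Supp}N$;
\item[(b)] $\sum_jp_j\,c_j(P)<0$.
\end{itemize}
For (a), $\dim(\Gamma_j\cap\operatorname{Supp}N)\le n-2$, so for general $z$ the support of $N$ contains no component of $\Gamma_{j,z}$, and $N|_{\Gamma_{j,z}}$ is effective.

For (b), embed $X^0$ in an affine space, let $\Pi_1,\dots,\Pi_d$ be general hyperplane sections of $X^0$, and let $L_1,\dots,L_{n-d-2}$ be general members of $|L|$. All these move in base point free linear systems on $\pi^{-1}(X^0)$. By Bertini's theorem,
\[
T=\pi^{-1}(\Pi_1\cap\dots\cap\Pi_d)\cap L_1\cap\dots\cap L_{n-d-2}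
\]
is a smooth surface, proper over $X^0$, meeting the exceptional locus of $\pi$ in dimension at most $1$; and $Z_0\cap\Pi_1\cap\dots\cap\Pi_d$ consists of $e\ge1$ reduced points $z_1,\dots,z_e$ of $Z_0^\circ$. As a scheme, $\Gamma_j|_T$ is the disjoint union of the projective curves $\Gamma_{j,z_i}\cap L_1\cap\dots\cap L_{n-d-2}$, which are nonempty. So $P|_T=\sum p_j\Gamma_j|_T$ is a nonzero divisor supported on curves contracted by $T\to X^0$, and $(P|_T)^2=e\sum_jp_jc_j(P)$. Each component of $T$ is generically finite over its image, so the Stein factorization of $T\to X^0$ is a proper birational morphism onto a normal surface. The intersection form on the curves contracted by such a morphism is negative definite. This gives (b).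

\emph{Step 3.} Fix $j$ and $\epsilon>0$. By Step 1 there are numerical equivalences $P+\epsilon H'\equiv N_i+t_i\Gamma_j$ with $N_i\ge0$ not containing $\Gamma_j$ and $t_i\to0$. By (a), $c_j(P+\epsilon H')\ge t_i\,c_j(\Gamma_j)$. Letting $i\to\infty$ and then $\epsilon\to0$ gives $c_j(P)\ge0$ for all $j$, contradicting (b).
\end{proof}

\begin{lemma}\label{lem:projective}
There is a normal projective model $X_1$ of $K$ with $\operatorname{div}_{X_1}\Omega\le0$.
\end{lemma}

\begin{proof}
Let $W\to X$ be a birational morphism from a good model and $D=D_W$. As $a$ is integral and nonnegative, $\operatorname{div}_W\Omega=J-D$ with $J\ge0$; that is, $K_W+D=J$. The divisor $J$ is exceptional over $X$ because $\operatorname{div}_X\Omega\le0$. Let $H$ be an ample $\mathbb Q$-divisor with $J+H$ nef. We construct steps $W=W_0\dashrightarrow W_1\dashrightarrow\cdots$ of a $(K_W+D)$-MMP with scaling of $H$. A subscript $i$ denotes push-forward to $W_i$, and $\lambda_i=\inf\{t\ge0:J_i+tH_i\text{ is nef}\}$, so $\lambda_0\le1$.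

The pair $(W,D)$ is not klt, so we perturb it. For rational $\mu>0$ choose $\delta>0$ with $\delta D+\mu H$ ample, and let $D^\mu$ be the sum of $(1-\delta)D$ and a general effective $\mathbb Q$-divisor with small coefficients that is $\mathbb Q$-linearly equivalent to $\delta D+\mu H$. Then $(W,D^\mu)$ is klt, $D^\mu$ is big, and $K_W+D^\mu\sim_{\mathbb Q}J+\mu H$.

\emph{The steps exist while $\lambda_i>0$.} Suppose that for $j<i$ the step $W_j\dashrightarrow W_{j+1}$ belongs to a ray $R_j$ with $(J_j+\lambda_jH_j)\cdot R_j=0$ and $H_j\cdot R_j>0$. By (M2), $\lambda_{j+1}\le\lambda_j$. Take a rational $0<\mu<\lambda_i$. Then $(J_j+\mu H_j)\cdot R_j=(\mu-\lambda_j)H_j\cdot R_j<0$, so $(W_i,D_i^\mu)$ is klt by (M3), and $D_i^\mu$ is big. For $\mu\le t<\lambda_i$ the divisor $J_i+tH_i$ is not nef. It is a convex combination of $J_i+\mu H_i$ and the nef divisor $J_i+\lambda_iH_i$, so by (M1) it is negative on one of the finitely many $(K_i+D_i^\mu)$-negative rays. One ray $R_i$ serves for a sequence $t\uparrow\lambda_i$. Then $(J_i+\lambda_iH_i)\cdot R_i=0$, $H_i\cdot R_i>0$ and $J_i\cdot R_i<0$; in particular $\lambda_i$ is rational. The contraction of $R_i$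 is birational, since the effective divisor $J_i$ cannot be negative on curves that cover $W_i$. So (M2) gives the next step.

\emph{The thresholds reach or tend to $0$.} Suppose the sequence is infinite with $\lim\lambda_i=\lambda>0$. Take a rational $0<\mu<\lambda$ and a general $0\le C\sim_{\mathbb Q}(1-\mu)H$ with $(W,D^\mu+C)$ klt. Then $K_W+D^\mu+sC\sim_{\mathbb Q}J+(\mu+s(1-\mu))H$, which is nef for $s=1$. So the sequence is an infinite $(K_W+D^\mu)$-MMP with scaling of $C$, with thresholds $(\lambda_i-\mu)/(1-\mu)$, contradicting (M4). Hence either $\lambda_{i_0}=0$ for some $i_0$, and then $J_{i_0}$ is nef, or the sequence is infinite with $\lambda_i\to0$, and then we choose $i_0$ such that only flips occur after $W_{i_0}$. Write $W_*,J_*,H_*,D_*$ for the objects at stage $i_0$.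

Let $W'$ be smooth projective, dominating $W_0,\dots,W_{i_0}$, with morphisms $q\colon W'\to W$, $r\colon W'\to W_*$ and an ample divisor $H'$. Let $\Gamma\subset W'$ be a prime divisor that is not $r$-exceptional.

\emph{Claim: $\sigma_\Gamma(r^*J_*)=0$.} This holds if $J_*$ is nef. In the other case fix a rational $\epsilon>0$ and choose $i\ge i_0$ with $\epsilon H'-\lambda_ir^*H_*$ ample. Put $N=J_*+\lambda_iH_*$ and $N_i=J_i+\lambda_iH_i$; the latter is nef. Let $f\colon V\to W'$ be a birational morphism from a smooth projective $V$ with a morphism $p_i\colon V\to W_i$, and let $p=rf$. Put $E=p^*N-p_i^*N_i$. Since $W_*\dashrightarrow W_i$ is an isomorphism in codimension one, $p_*E=0$; and $-E$ is $p$-nef. So $E\ge0$ by the negativity lemma, and $E$ does not contain the strict transform $\Gamma_V$ of $\Gamma$. For $H_V$ ample on $V$ and rational $\eta>0$, pushing $p^*N=p_i^*N_i+E$ forward to $W'$ gives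
\[
r^*J_*+\epsilon H'=f_*\big(p_i^*N_i+\eta H_V\big)+f_*E+\big[\epsilon H'-\lambda_ir^*H_*-\eta f_*H_V\big].
\]
The divisor $p_i^*N_i+\eta H_V$ is ample, so it is $\mathbb Q$-linearly equivalent to an effective divisor not containing $\Gamma_V$, and $f_*$ preserves $\mathbb Q$-linear equivalence. The bracket is ample for small $\eta$. Hence $s_\Gamma(r^*J_*,\epsilon)=0$, which proves the claim.

By (M3) applied to each step with $N=J_j$, we have $q^*J=r^*J_*+F$ with $F\ge0$; and $F$ is $r$-exceptional because $r_*q^*J=J_*$. The divisor $q^*J\ge0$ is supported over $\operatorname{Supp}J$, so it is exceptional over $X$. By Lemma~\ref{lem:sigma},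
\[
\operatorname{mult}_\Gamma q^*J=\sigma_\Gamma(q^*J)\le\sigma_\Gamma(r^*J_*)+\operatorname{mult}_\Gamma F=0 .
\]
So $J_*=r_*q^*J=0$ and $\operatorname{div}_{W_*}\Omega=-D_*\le0$. Take $X_1=W_*$.
\end{proof}

\begin{proposition}\label{prop:mfs}
There is a projective $\mathbb Q$-factorial terminal model $Y$ of $K$ with a Mori fiber space $\psi\colon Y\to Z$ such that $\Delta_Y:=-\operatorname{div}_Y\Omega$ is effective, nonzero and reduced, $(Y,\Delta_Y)$ is lc, and $\Delta_Y=-K_Y$ is $\psi$-ample.
\end{proposition}

\begin{proof}
A resolution $W_1\to X_1$ is terminal but may reintroduce zeros of $\Omega$; a relative MMP removes them. The divisor $0$ is big over $X_1$ because the morphism is birational, so by (M4) the $K_{W_1}$-MMP over $X_1$ with scaling of an ample divisor terminates. All its models are birational over $X_1$, so it ends with a projective $\mathbb Q$-factorial terminal $X_2$ with $K_{X_2}$ nef over $X_1$. Put $\Delta_2=-\operatorname{div}_{X_2}\Omega=-K_{X_2}$. Its push-forward to $X_1$ is effective, so $\Delta_2\ge0$ by the negativity lemma. If $\Delta_2=0$, then $a=A_{X_2}\ge1$ and there are no lc places, although $\mathcal D(K,\Omega)\ne\emptyset$.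 So $K_{X_2}=-\Delta_2$ has negative degree against the cube of an ample divisor and is not pseudoeffective. By (M5) a $K_{X_2}$-MMP ends with a Mori fiber space $\psi\colon Y\to Z$, with $Y$ $\mathbb Q$-factorial and terminal. The divisor $\Delta_Y$ is the push-forward of $\Delta_2$, hence effective. Its coefficients $1-a(\Gamma)$ are integers at most $1$, so it is reduced. The log discrepancy function of $(Y,\Delta_Y)$ is $a\ge0$. Finally $-K_Y$ is $\psi$-ample and the fibers have positive dimension, so $\Delta_Y\neq0$.
\end{proof}

We fix $\psi\colon Y\to Z$ and put $f=4-\dim Z\in\{1,2,3,4\}$.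

\section{Base of dimension at least two: a suspension}\label{sec:large}

\begin{proposition}\label{prop:large}
If $\dim Z\ge2$, then $m$ divides $2|W(E_8)|$.
\end{proposition}

Following Example~\ref{ex:conic}, we want to present a finite extension of $K$ as the function field of a projective line on which $\Omega$ has two simple poles and no zeros, and we must control the degree of the extension.

\subsection{Relative divisors of $\Omega$}
Let $\kappa$ be a function field over $\mathbb C$, $F$ a smooth geometrically integral variety over $\kappa$, and $\Omega$ a top form of $\kappa(F)$ over $\mathbb C$. The sequence $0\to\Omega^1_{\kappa/\mathbb C}\otimes\kappa(F)\to\Omega^1_{\kappa(F)/\mathbb C}\to\Omega^1_{\kappa(F)/\kappa}\to0$ lets us write $\Omega=\theta\wedge\omega_0$, where $\omega_0$ is a top form of $\kappa$ and $\theta$ is a rational top form on $F$ over $\kappa$. Changing $\omega_0$ multiplies $\theta$ by an element of $\kappa^*$, so $\operatorname{div}_{F/\kappa}\Omega:=\operatorname{div}_F\theta$ is a well-defined canonical divisor of $F$.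
\begin{itemize}
\item[(R1)] If $F$ is the generic fiber of $\psi\colon Y\to Z$, then $\operatorname{div}_{F/\kappa}\Omega=(\operatorname{div}_Y\Omega)|_F$. Indeed, after shrinking $Z$, both $Z$ and $\psi$ are smooth, $\omega_0$ generates $\omega_Z$, and $\omega_Y=\omega_{Y/Z}\otimes\psi^*\omega_Z$. The same argument over $\kappa$ shows: if $C$ is the smooth, geometrically integral generic fiber of a $\kappa$-morphism $F\to Q$, then $\operatorname{div}_{C/\kappa(Q)}\Omega=(\operatorname{div}_{F/\kappa}\Omega)|_C$.
\item[(R2)] If $L/\kappa$ is finite, then $\operatorname{div}_{F_L/L}\Omega$ is the pullback of $\operatorname{div}_{F/\kappa}\Omega$ under the \'etale morphism $F_L\to F$, since $\omega_0$ is also a top form of $L$. A reduced divisor stays reduced.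
\end{itemize}

Now let $\kappa=\mathbb C(Z)$ and let $F$ be the generic fiber of $\psi$. It is normal, and $\kappa$ is algebraically closed in $K$ since $\psi_*\mathcal O_Y=\mathcal O_Z$; in characteristic $0$ this makes $F$ geometrically integral. Here terminality enters: $\dim\operatorname{Sing}Y\le1<\dim Z$, so $F$ is regular, hence smooth over $\kappa$. As $-K_F$ is ample, $F$ is a conic if $f=1$ and a del Pezzo surface if $f=2$. By (R1), $\Delta_F:=-\operatorname{div}_{F/\kappa}\Omega=\Delta_Y|_F$ is effective and reduced.

\subsection{Conic fibrations over bounded extensions}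

\begin{lemma}\label{lem:descent}
Let $L$ be a field of characteristic $0$, $F'$ a smooth projective surface over $L$, and $\phi\colon F'_{\bar L}\to\mathbb P^1$ a morphism whose general fiber is a smooth rational curve. If the class $c\in\operatorname{Pic}(F'_{\bar L})$ of a fiber is fixed by $\operatorname{Gal}(\bar L/L)$, then $\phi$ is the base change of a morphism $F'\to Q$ to a curve over $L$. Its generic fiber is a smooth geometrically integral curve of genus $0$ over $L(Q)$.
\end{lemma}

\begin{proof}
A fiber $C_0$ of $\phi$ is defined over a finite Galois extension $L'/L$, of degree $n$ say. The sum $C'$ of its conjugates under $\operatorname{Gal}(L'/L)$ is a divisor defined over $L$, of class $nc$. Since $\phi_*\mathcal O=\mathcal O$, the sections of $\mathcal O(C')$ over $\bar L$ are the pullbacks of the sections of $\mathcal O_{\mathbb P^1}(n)$. So the morphism $F'\to\mathbb P^n_L$ given by $|C'|$ becomes $\phi$ followed by the $n$-th Veronese embedding. Let $Q$ be its image.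
\end{proof}

\begin{lemma}\label{lem:conic}
There are a finite extension $K_1/K$ of degree dividing $|W(E_8)|$, a subfield $M\subset K_1$ of transcendence degree $3$ over $\mathbb C$, and a smooth geometrically integral curve $C$ of genus $0$ over $M$ with $K_1=M(C)$, such that $\Delta_C:=-\operatorname{div}_{C/M}\Omega$ is effective and reduced of degree $2$.
\end{lemma}

\begin{proof}
The degree is automatic, since a canonical divisor of $C$ has degree $-2$. If $f=1$, take $K_1=K$, $M=\kappa$, $C=F$. Let $f=2$. It suffices to find a finite extension $L/\kappa$ of degree dividing $|W(E_8)|$ and a smooth projective surface $F'$ over $L$, birational to $F_L$, that satisfies the hypotheses of Lemma~\ref{lem:descent} and has $-\operatorname{div}_{F'/L}\Omega$ effective and reduced. Then $K_1=L(F_L)=K\otimes_\kappa L$ has degree $[L:\kappa]$ over $K$; we take $M=L(Q)$ and $C$ the generic fiber of $F'\to Q$, and apply (R1). The surface $F_{\bar\kappa}$ is $\mathbb P^1\times\mathbb P^1$, a blow-up of $\mathbb P^2$ in $1\le r\le8$ points, or $\mathbb P^2$.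

\emph{The first two cases.} Let $\phi$ be a projection of $\mathbb P^1\times\mathbb P^1$, or the pencil of lines through the first blown-up point, and let $c$ be the class of a fiber. The Galois group acts on $\operatorname{Pic}(F_{\bar\kappa})$ through the group $O$ of isometries fixing $K_F$. For $\mathbb P^1\times\mathbb P^1$ the orthogonal complement of $K_F$ has rank one, so $|O|\le2$. For a blow-up, the Picard lattice has the orthogonal basis $\ell,e_1,\dots,e_r$ with $\ell^2=1$, $e_i^2=-1$ and $K_F=-3\ell+\sum e_i$; call the group $O_r$. Extending an isometry by the identity on $e_{r+1},\dots,e_8$ embeds $O_r$ in $O_8$, and $O_8=W(E_8)$ \cite{Manin}. So $|O|$ divides $|W(E_8)|$ in all cases. Let $L$ be the fixed field of the stabilizer of $c$. Then $[L:\kappa]$ is the length of the orbit of $c$ under a subgroup of $O$, so it divides $|O|$. Take $F'=F_L$ and use (R2).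

\emph{The case $F_{\bar\kappa}\cong\mathbb P^2$.} There is no conic fibration, so we create one by blowing up a point, and the point has to be chosen so that $\Omega$ acquires no zero. By (R2) the curve $\Delta_F$ is geometrically reduced. The system $|-K_F|$ is very ample and defined over the infinite field $\kappa$, so by Bertini's theorem a general member meets $\Delta_F$ in $(-K_F)^2=9$ distinct geometric points, all smooth on $\Delta_F$. Let $L$ be the residue field of one of the resulting closed points. Then $[L:\kappa]\le9$, and each of $1,\dots,9$ divides $2^{14}\cdot3^5\cdot5^2\cdot7$. Let $F'\to F_L$ be the blow-up of an $L$-point $x$ over this closed point, with exceptional curve $e$. The order of $\theta$ along $e$ is $1-\operatorname{mult}_x\Delta_{F_L}=0$, so $-\operatorname{div}_{F'/L}\Omega$ is the strict transform of $\Delta_{F_L}$, which is effective and reduced. The class $c=\ell-e$ of the pencil of lines through $x$ is Galois invariant because $3c=-K_{F'}-2e$.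
\end{proof}

If $x$ were chosen off $\Delta_F$, then $\Omega$ would vanish along $e$, which is a section of the pencil, and $\Delta_C$ would have three poles and a zero.

\begin{proof}[Proof of Proposition~\ref{prop:large}]
The divisor $\Delta_C$ is either a sum of two distinct $M$-points or one closed point with quadratic residue field. Let $M'=M$ in the first case and $M'$ the residue field in the second. Put $K_2=K_1\otimes_MM'$ and $\nu=[K_2:K]$, which divides $2|W(E_8)|$. By (R2), $-\operatorname{div}_{C_{M'}/M'}\Omega$ is a sum of two distinct $M'$-points. So $C_{M'}\cong\mathbb P^1_{M'}$ with a coordinate $t$ for which these points are $0$ and $\infty$. If $\Omega=\theta\wedge\omega_0$, then $\theta$ and $dt/t$ have the same divisor on $\mathbb P^1_{M'}$, so their quotient lies in $M'$. Hence on $K_2=M'(t)$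
\[
\Omega=\frac{dt}t\wedge\omega
\]
with $\omega\ne0$ a top form of $M'$. Let $\mathcal B$ be a smooth projective model of $M'$ on which $\operatorname{div}\omega$ has snc support. On $\mathcal B\times\mathbb P^1$ the divisor of $\Omega$ is $-\mathcal B\times0-\mathcal B\times\infty+(\operatorname{div}\omega)\times\mathbb P^1$, which has snc support. By Lemma~\ref{lem:ram}, $(K_2,\Omega)$ is lc, so the poles $P_i$ of $\omega$ are simple and $\mathcal B\times\mathbb P^1$ is a good model with
\[
D_{\mathcal B\times\mathbb P^1}=\mathcal B\times0+\mathcal B\times\infty+\sum P_i\times\mathbb P^1 .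
\]
Its strata are the disjoint divisors $\mathcal B\times0$ and $\mathcal B\times\infty$ and, for each stratum $S$ of $\sum P_i$, the three varieties $S\times\mathbb P^1$, $S\times0$, $S\times\infty$. The cells of the last two are the cones over the cell of the first with apexes the two vertices. So $\mathcal D(K_2,\Omega)$ is the suspension of $\mathcal D(\sum P_i)$, or two points if there is no $P_i$. Its first homology is $\tilde H_0(\mathcal D(\sum P_i);\mathbb Z)$ or $0$, which is torsion-free. By Lemma~\ref{lem:transfer}, $\nu$ kills $H_1(L(m,k);\mathbb Z)=\mathbb Z/m$, so $m\mid\nu$.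
\end{proof}

\section{Base of dimension at most one: a cyclic cover}\label{sec:small}

\begin{proposition}\label{prop:small}
If $\dim Z\le1$, then $m\le N_f$, where $f=4-\dim Z\in\{3,4\}$.
\end{proposition}

Following Example~\ref{ex:fano}, we pull the universal cover of the lens space back to a cover of the boundary that is trivial on each component, and extend it to a cover of the fourfold. The extension is a Lefschetz-type statement: it holds because the complement of the boundary is close to affine.

Let $R=\mathbb Z/m$. For an $R$-module $N$ we have $\operatorname{Hom}_R(N,R)=\operatorname{Hom}_{\mathbb Z}(N,\mathbb Q/\mathbb Z)$, since $R$ is the $m$-torsion of $\mathbb Q/\mathbb Z$. So $\operatorname{Hom}_R(-,R)$ is exact and kills no nonzero module. It follows that $H^i(T;R)=\operatorname{Hom}_R(H_i(T;R),R)$ for every space $T$, and that a map in homology is surjective if and only if the map in cohomology is injective. Put $D_Y=\operatorname{Supp}\Delta_Y$ and $V=Y\setminus D_Y$.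

\subsection{A class on the boundary}
The pair $(Y,\Delta_Y)$ need not be dlt, so its boundary does not display the dual complex. Let $g\colon X^d\to Y$ be a $\mathbb Q$-factorial dlt modification and $D^d=-\operatorname{div}_{X^d}\Omega$ the crepant boundary. It is the sum of the strict transform of $\Delta_Y$ and all $g$-exceptional prime divisors. By \eqref{eq:dlt}, $\mathcal D(D^d)\cong L(m,k)$.

As sets, $D^d=g^{-1}(D_Y)$. Indeed $g^{-1}(D_Y)=\operatorname{Supp}g^*\Delta_Y$ is a divisor, as $\Delta_Y$ is $\mathbb Q$-Cartier, and each of its components is exceptional or a strict transform of a component of $\Delta_Y$. Conversely, each component of $D^d$ is an lc place, and no lc place has center in $V$: there $\Omega$ has neither zeros nor poles and $V$ is terminal, so $a(v)=A_V(v)\ge1$.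

Let $D_i$ be the components of $D^d$. By Lemma~\ref{lem:MV}, a generator of $H^1(L(m,k);R)=\operatorname{Hom}(\mathbb Z/m,R)\cong\mathbb Z/m$ gives a class
\[
\alpha\in H^1(D^d;R)\ \text{ of order }m,\qquad\alpha|_{D_i}=0\ \text{ for all }i .
\]
To use Poincar\'e duality we move to a manifold. Let $h\colon W\to X^d$ be a projective resolution, $\varphi=gh$, $\hat D=h^{-1}(D^d)=\varphi^{-1}(D_Y)$, $V_W=W\setminus\hat D=\varphi^{-1}(V)$, and $\hat\alpha=h^*\alpha\in H^1(\hat D;R)$. Since $X^d$ is normal, $\hat D\to D^d$ is proper and surjective with connected fibers. So the direct image of the constant sheaf $R$ is $R$, the Leray spectral sequence shows that $h^*$ is injective on $H^1$, and $\hat\alpha$ has order $m$.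

\subsection{Extending the class}
By duality, the obstruction to extending $\hat\alpha$ lies in $H^2(W,\hat D;R)\cong H_6(V_W;R)$. This group need not vanish, because $V_W$ may contain compact exceptional divisors. We show that these divisors generate it, so the obstruction disappears once they are removed.

\begin{lemma}\label{lem:extend}
There is a closed set $E\subset W$, a possibly empty union of $\varphi$-exceptional prime divisors disjoint from $\hat D$, such that $H^1(W\setminus E;R)\to H^1(\hat D;R)$ is surjective.
\end{lemma}

\begin{proof}
\emph{Step 1: $H^6(V;R)=0$.} The divisor $\Delta_Y$ is effective, $\mathbb Q$-Cartier and $\psi$-ample. Over an affine open $Z^0\subset Z$ a multiple of it is a hyperplane section for a closed embedding in $\mathbb P^M\times Z^0$, so the preimage of $Z^0$ in $V$ is affine. By Artin's vanishing theorem, an affine variety of dimension $4$ has $H^q(-;R)=0$ for $q>4$. This settles the case where $Z$ is a point. If $Z$ is a curve, cover it by two affine open sets; their intersection is affine, and the Mayer--Vietoris sequence gives $H^q(V;R)=0$ for $q>5$.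

\emph{Step 2: $H_6(V_W;R)$ comes from the exceptional set.} Let $\Sigma\subset V$ be the closed set over which $V_W\to V$ is not an isomorphism, and $\mathcal E\subset V_W$ its preimage. As $V$ is normal, $\dim\Sigma\le2$; and $\dim\mathcal E\le3$. Let $j$ and $j'$ be the inclusions of $V\setminus\Sigma=V_W\setminus\mathcal E$ in $V$ and $V_W$. The sheaf $j'_!R$ vanishes on the fibers over $\Sigma$, so $R\varphi_*j'_!R=j_!R$ by proper base change, and hence $H^6(V_W,\mathcal E;R)\cong H^6(V,\Sigma;R)$. The latter group lies between $H^5(\Sigma;R)$, which vanishes because $\Sigma$ has real dimension at most $4$, and $H^6(V;R)=0$. So $H^6(V_W;R)\to H^6(\mathcal E;R)$ is injective, and $H_6(\mathcal E;R)\to H_6(V_W;R)$ is surjective.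

\emph{Step 3: only compact divisors contribute.} Let $E$ be the union of the compact $3$-dimensional irreducible components of $\mathcal E$. It is closed in $W$, disjoint from $\hat D$, and its components are $\varphi$-exceptional since $\varphi(E)\subset\Sigma$. Take a locally finite triangulation of $\mathcal E$ compatible with its irreducible components and with $\operatorname{Sing}\mathcal E$, which has real dimension at most $4$. A class in $H_6(\mathcal E;R)$ is a finite simplicial $6$-cycle. Orient the $6$-simplices by the complex orientation, and let $\mathcal E_1$ be a $3$-dimensional component. Then $\mathcal E_1\setminus\operatorname{Sing}\mathcal E$ is a connected oriented $6$-manifold, and it stays connected when the $4$-skeleton is removed. So any two $6$-simplices of $\mathcal E_1$ are joined by a chain of $6$-simplices meeting along $5$-faces. Each such face is not contained in $\operatorname{Sing}\mathcal E$, so it bounds exactly two $6$-simplices, with opposite induced orientations. The cycle condition therefore makes the coefficient constant on $\mathcal E_1$. If $\mathcal E_1$ is not compact, it has infinitely many $6$-simplices, and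 the coefficient is $0$. So every cycle is supported on $E$, and $H_6(E;R)\to H_6(V_W;R)$ is surjective.

\emph{Step 4: duality.} Triangulate $W$ so that $E$ and $\hat D$ are subcomplexes, pass to the barycentric subdivision, and let $N$ be the open star of $E$. Then $W\setminus N$ is the subcomplex spanned by the vertices outside $E$; it contains $\hat D$. Moreover $N$ deformation retracts onto $E$, and $W\setminus E$ onto $W\setminus N$. For a subcomplex $A$ of the closed oriented $8$-manifold $W$, Poincar\'e--Lefschetz duality gives $H^2(W,A;R)\cong H_6(W\setminus A;R)$, naturally for inclusions. Taking $A=W\setminus N$ and $A=\hat D$, we identify $H_6(E;R)\to H_6(V_W;R)$ with the restriction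
\[
H^2(W,W\setminus E;R)\cong H^2(W,W\setminus N;R)\to H^2(W,\hat D;R),
\]
which is therefore surjective. By the exact sequence of the triple $(W,W\setminus E,\hat D)$, the map $H^2(W,\hat D;R)\to H^2(W\setminus E,\hat D;R)$ is zero. The connecting map $H^1(\hat D;R)\to H^2(W\setminus E,\hat D;R)$ factors through it, by naturality for the inclusion $(W\setminus E,\hat D)\subset(W,\hat D)$. So the connecting map is zero, which is the assertion.
\end{proof}

\begin{remark}\label{rem:k3}
The hypothesis $\dim Z\le1$ is used in Step 1, and the lemma fails for $\dim Z=2$. Let $Z$ be a K3 surface, $Y=W=Z\times\mathbb P^2$, and $\Delta_Y$ the product of $Z$ with a triangle of lines. Then $H^6(V;R)=H^4(Z;R)\otimes H^2((\mathbb C^*)^2;R)\neq0$. The dual complex is a circle, so $H^1(\hat D;R)\ne0$ by Lemma~\ref{lem:MV}, while $E=\emptyset$ and $W$ is simply connected.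
\end{remark}

\subsection{The cover}
Choose $\beta\in H^1(W\setminus E;R)$ with $\beta|_{\hat D}=\hat\alpha$. View $\hat\alpha$ as a homomorphism $H_1(\hat D;\mathbb Z)\to\mathbb Z/m$. The order of such a homomorphism is the order of its image, so $\hat\alpha$ is surjective, and so is $\beta\colon H_1(W\setminus E;\mathbb Z)\to\mathbb Z/m$. Thus $\beta$ defines a connected Galois covering of $W\setminus E$ with group $\mathbb Z/m$, which is algebraic by Riemann's existence theorem. Let $K'$ be its function field and $\pi\colon Y'\to Y$ the normalization of $Y$ in $K'$. Let $Y^0\subset Y$ be the open set over which $\varphi$ is an isomorphism. Its complement has codimension at least $2$ and contains $\varphi(E)$, so $\pi$ is \'etale over $Y^0$. This is why removing $E$ costs nothing.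

Since $\Delta_Y$ is $\psi$-ample and $f\ge1$, some component $\Gamma$ of $\Delta_Y$ dominates $Z$. Let $\Gamma^d\subset D^d$ and $\Gamma_W\subset\hat D$ be its strict transforms. Then $\beta|_{\Gamma_W}=\hat\alpha|_{\Gamma_W}$ is the pullback of $\alpha|_{\Gamma^d}=0$, so the covering is trivial over $\Gamma_W$. Hence $\pi^{-1}(\Gamma\cap Y^0)$ is a disjoint union of $m$ copies of $\Gamma\cap Y^0$, whose closures are $m$ distinct prime divisors $\Gamma'_1,\dots,\Gamma'_m$ of $Y'$ dominating $\Gamma$.

Because $\pi$ is finite and \'etale in codimension one, $K_{Y'}=\pi^*K_Y$, the divisor $\Delta'=\pi^*\Delta_Y=-K_{Y'}$ is reduced and contains all $\Gamma_i'$, and $-K_{Y'}$ is ample over $Z$. The variety $Y'$ is terminal. Indeed, let $v'$ be exceptional over $Y'$, with $v'|_K=e\,v$. The center of $v$ is the image of that of $v'$ under the finite map $\pi$, so $v$ is exceptional over $Y$, and $A_{Y'}(v')=e\,A_Y(v)>1$ by \cite[5.20]{KM}.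

\subsection{The fibers of the cover}
Let $Y'\to Z'\to Z$ be the Stein factorization, and let $F'$ be a general fiber of $Y'\to Z'$; if $Z$ is a point, $F'=Y'$.

\begin{lemma}\label{lem:fiber}
$F'$ is a terminal Fano variety of dimension $f$. It meets $\operatorname{Sing}Y'$ in codimension at least $3$, and $K_{F'}\sim K_{Y'}|_{F'}$.
\end{lemma}

\begin{proof}
If $Z$ is a point, this was just shown. Let $Z'$ be a curve; it is normal, hence smooth. Since $\dim\operatorname{Sing}Y'\le1$, the threefold $F'$ meets $\operatorname{Sing}Y'$ in a finite set, and by generic smoothness it is smooth elsewhere. It is a Cartier divisor in a Cohen--Macaulay variety, so it is Cohen--Macaulay, hence normal by Serre's criterion; and it is connected, hence irreducible. Its normal bundle is trivial, so adjunction off the finite set gives $K_{F'}\sim K_{Y'}|_{F'}$. If $lK_{Y'}$ is Cartier, the restricted line bundle agrees with $lK_{F'}$ in codimension one, so $K_{F'}$ is $\mathbb Q$-Cartier, and $-K_{F'}$ is ample.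

Let $\rho\colon\tilde Y\to Y'$ be a resolution whose exceptional locus is a divisor $\bigcup E_i$. Then $K_{\tilde Y}=\rho^*K_{Y'}+\sum a_iE_i$ with all $a_i>0$. The fiber $\tilde F=\rho^{-1}(F')$ is smooth, connected and birational to $F'$, and adjunction gives $K_{\tilde F}=\rho^*K_{F'}+\Theta$ with $\Theta=\sum a_iE_i|_{\tilde F}\ge0$. Since $\dim\rho(E_i)\le2$, the general fiber $F'$ meets $\rho(E_i)$ in dimension at most $1$, so $\Theta$ is exceptional over $F'$ and is the discrepancy divisor. As $\tilde F\to F'$ is an isomorphism off $\bigcup E_i$, every exceptional prime divisor on $\tilde F$ occurs in $\Theta$ with positive coefficient, so its log discrepancy exceeds $1$. If $v$ is exceptional over the smooth variety $\tilde F$, then $A_{F'}(v)=A_{\tilde F}(v)+v(\Theta)>1$.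
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:small}]
We restrict Weil divisors from $Y'$ to $F'$ on the smooth locus of $Y'$, which contains all points of $F'$ of codimension at most $2$. The general fiber lies in no component of $\Delta'$ when $Z'$ is a curve, so
\[
-K_{F'}\sim\Delta'|_{F'}\ge\sum_{i=1}^m\Gamma'_i|_{F'} .
\]
Each $\Gamma_i'$ surjects onto $Z$, hence onto $Z'$, because $Z'$ is irreducible and finite over $Z$. So each $\Gamma'_i|_{F'}$ is a nonzero effective Weil divisor. Let $H$ be very ample on $F'$ with $H^f\le r_f$, and let $C$ be the intersection of $f-1$ general members of $|H|$. By Bertini's theorem $C$ is a smooth irreducible curve in the smooth loci of $F'$ and $Y'$, and adjunction gives $(K_{F'}+(f-1)H)\cdot C=2g(C)-2\ge-2$. Every nonzero effective Weil divisor $P$ on $F'$ has $P\cdot C=P\cdot H^{f-1}\ge1$. Therefore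
\[
m\le\sum_i\Gamma'_i|_{F'}\cdot C\le-K_{F'}\cdot C\le2+(f-1)H^f\le N_f .\qedhere
\]
\end{proof}

\section{Proof of the main theorem}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take the form $\Omega$ of Proposition~\ref{prop:form} and the Mori fiber space $Y\to Z$ of Proposition~\ref{prop:mfs}. If $\dim Z\ge2$, then $m$ divides $2|W(E_8)|=2^{15}\cdot3^5\cdot5^2\cdot7$ by Proposition~\ref{prop:large}; so $m\le2|W(E_8)|$, and $m\le7$ if $m$ is prime. If $\dim Z\le1$, then $m\le\max\{N_3,N_4\}$ by Proposition~\ref{prop:small}.
\end{proof}

Corollary~\ref{cor:main} is the second assertion of the theorem.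

\begin{remark}
The topology of $L(m,k)$ enters through two facts only. The nonvanishing of $H^3(L(m,k);\mathbb C)$, which reflects orientability, produces the form $\Omega$; this makes the log discrepancies integral, and hence the boundaries $\Delta_Y$ and $\Delta_C$ reduced. The equality $H_1(L(m,k);\mathbb Z)=\mathbb Z/m$ provides the torsion class used in Section~\ref{sec:large} and the class of order $m$ used in Section~\ref{sec:small}. The integer $k$ plays no role.
\end{remark}

\begin{thebibliography}{BCHM}

\bibitem[Bir]{Birkar}
Birkar, \emph{Singularities of linear systems and boundedness of Fano varieties}, Ann. of Math. 193 (2021).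

\bibitem[BCHM]{BCHM}
Birkar, Cascini, Hacon and McKernan, J. Amer. Math. Soc. (2010).

\bibitem[Bro]{Brown}
Morgan V Brown, \emph{Lens spaces as dual complexes of Log Calabi-Yau pairs}, arXiv:2407.20400 (2024).

\bibitem[JM]{JM}
Jonsson and Musta\c{t}\u{a}, Ann. Inst. Fourier (2012).

\bibitem[KK]{KK}
Koll\'ar and Kov\'acs, J. Amer. Math. Soc. (2010).

\bibitem[KM]{KM}
Koll\'ar and Mori; numbers in citations refer to numbered statements.

\bibitem[Man]{Manin}
Manin, \emph{Cubic Forms}.

\end{thebibliography}
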